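
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Non-compact $S(n)$-spaces from which every continuous map onto an $S(n)$-space is closed}


\begin{abstract}
A Hausdorff-type separation axiom $S(n)$ asks that two distinct points be separated by a chain of $n$ open sets, each containing the closure of the previous one; $S(1)$ is the Hausdorff axiom and $S(2)$ the Urysohn axiom. An $S(n)$-space is called $S(n)FC$ if every continuous map from it onto an $S(n)$-space is closed; the classes $S(n)CFC$ and $S(n)FFC$ are defined by testing only maps with compact, respectively finite, fibers. Osipov asked whether such spaces must be compact when $n>1$. We show in ZFC that the answer is negative for all three classes and every $n>1$. We also show, for every $n\ge1$, that a space in any of the three classes is compact exactly when it is regular, and exactly when it is an $S(n+1)$-space.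
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All spaces are nonempty, $\omega=\{0,1,2,\dots\}$, and $\overline A$ denotes the closure of $A$. All proofs are in ZFC.

Let $X$ be a topological space, $x\in X$ and $n\ge1$. An \emph{$n$-chain at $x$} is a sequence $U_1,\dots,U_n$ of open neighborhoods of $x$ with $\overline{U_i}\subseteq U_{i+1}$ for $1\le i<n$. For $A\subseteq X$ we write $x\notin cl_{\theta^n}A$ if there is an $n$-chain at $x$ with $\overline{U_n}\cap A=\emptyset$; for $n=1$ this is the usual $\theta$-closure. The space $X$ is an \emph{$S(n)$-space} if $x\notin cl_{\theta^n}\{y\}$ for any two distinct points $x,y$ of $X$. Thus the index $n$ counts how many successive closed collars can be fitted around $x$ without reaching $y$. The $S(1)$-spaces are the Hausdorff spaces and the $S(2)$-spaces are the Urysohn spaces. Dropping the last set of a chain shows that $S(n+1)$ implies $S(n)$. A regular Hausdorff space is $S(n)$ for every $n$, since a chain ending in a prescribed neighborhood can be chosen backward from its last set.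

An $S(n)$-space $X$ is called
\begin{itemize}
\item $S(n)FC$ (\emph{$S(n)$-functionally compact}) if every continuous map from $X$ onto an $S(n)$-space is closed;
\item $S(n)CFC$ if every continuous map $f$ from $X$ onto an $S(n)$-space $Y$ with all fibers $f^{-1}(y)$ compact is closed;
\item $S(n)FFC$ if every continuous map $f$ from $X$ onto an $S(n)$-space $Y$ with all fibers $f^{-1}(y)$ finite is closed.
\end{itemize}
Fewer and fewer maps are tested, so
\[
S(n)FC\ \Longrightarrow\ S(n)CFC\ \Longrightarrow\ S(n)FFC .
\]
A continuous map from a compact space to a Hausdorff space is closed, so every compact $S(n)$-space belongs to all three classes. Osipov \cite{Osipov} asked for the converse: \emph{is every $S(n)FC$ \textup(respectively $S(n)FFC$, $S(n)CFC$\textup) space necessarily compact when $n>1$?}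

The converse does hold as soon as there is a little more separation than the definition provides.

\begin{theorem}\label{thm:B}
Let $n\ge1$ and let $X$ be $S(n)FC$, $S(n)CFC$ or $S(n)FFC$. Then the following are equivalent: $X$ is compact; $X$ is an $S(n+1)$-space; $X$ is regular.
\end{theorem}

In general, however, the answer is no. We obtain this from a covering property. Say that $X$ has $(P_n)$ if
\begin{quote}
\emph{for every closed $C\subseteq X$ and every choice of $n$-chains $U_1^x,\dots,U_n^x$ at the points $x\in C$, finitely many of the sets $\overline{U_n^x}$ cover $C$.}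
\end{quote}
Every compact space has $(P_n)$. By the second part of the next theorem, $(P_n)$ lies, among $S(n)$-spaces, between compactness and $S(n)FC$.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there is a non-compact $S(n)$-space with $(P_n)$. Every $S(n)$-space with $(P_n)$ is $S(n)FC$, hence $S(n)CFC$ and $S(n)FFC$.
\end{theorem}

\begin{corollary}
For every integer $n>1$ the answer to the question is ``no'' for each of the three classes $S(n)FC$, $S(n)FFC$ and $S(n)CFC$.
\end{corollary}

\paragraph{The idea.} The two requirements in Theorem \ref{thm:A} pull in opposite directions. Property $(P_n)$ wants $n$-chains to become large, and $S(n)$ wants an $n$-chain at $y$ that stays away from a given point $y'$. The way out is that an $n$-chain separating $y$ from $y'$ can be assembled from an $a$-chain at $y$ and a $b$-chain at $y'$ with $a+b=n$ whose last closures are disjoint (Lemma \ref{lem:chains}). So we look for a space that is mostly a non-compact, locally compact set $E$, such that a chain starting at \emph{any} point of $E$ fills $E$ after $n$ steps, up to a set with compact closure, while two chains of about half that length can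 be kept apart.

The device that makes chains grow is a set of \emph{spikes}, described in Section \ref{sec:walls}: if a point $g$ of a certain dense set lies in an open set $U$, then all but finitely many points of a far-away infinite set $F_g$, the \emph{wall} of $g$, lie in $\overline U$. For $n=2$ one such jump is enough. This case contains the main idea, and it is treated in full in Section \ref{sec:walls}. For $n\ge3$ the jump is followed by a controlled walk of $n-2$ further steps (Section \ref{sec:general}). Theorem \ref{thm:B} is proved first, in Section \ref{sec:B}; it shows that a space as in Theorem \ref{thm:A} must be non-regular, and $S(n)$ but not $S(n+1)$.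

\section{Chains}\label{sec:chains}

\begin{lemma}\label{lem:chains}
Let $y,y'$ be points of a space $X$.
\begin{enumerate}
\item[(a)] Let $a,b\ge1$ and $a+b=n$. If $U_1,\dots,U_a$ is an $a$-chain at $y$ and $U'_1,\dots,U'_b$ is a $b$-chain at $y'$ with $\overline{U_a}\cap\overline{U'_b}=\emptyset$, then $y\notin cl_{\theta^n}\{y'\}$ and $y'\notin cl_{\theta^n}\{y\}$.
\item[(b)] $y\notin cl_{\theta^n}\{y'\}$ implies $y'\notin cl_{\theta^n}\{y\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For open sets $U,V$ with $\overline U\subseteq V$ the closure of $X\setminus\overline V$ is contained in $X\setminus V\subseteq X\setminus\overline U$. Thus complements of closures form chains in reverse order.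

(a) Put $U_{a+l}=X\setminus\overline{U'_{b+1-l}}$ for $1\le l\le b$. Then $\overline{U_a}\subseteq X\setminus\overline{U_b'}=U_{a+1}$. For $l<b$ the observation, applied to $\overline{U'_{b-l}}\subseteq U'_{b+1-l}$, gives $\overline{U_{a+l}}\subseteq U_{a+l+1}$. All these sets contain $y$, and $\overline{U_n}=\overline{X\setminus\overline{U_1'}}\subseteq X\setminus U'_1\not\ni y'$. The other statement follows by exchanging the roles of $y$ and $y'$.

(b) If $U_1,\dots,U_n$ is a chain at $y$ with $y'\notin\overline{U_n}$, then $X\setminus\overline{U_n},\dots,X\setminus\overline{U_1}$ is an $n$-chain at $y'$, and the closure of its last set is contained in $X\setminus U_1\not\ni y$.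
\end{proof}

We say that $y$ and $y'$ are \emph{$S(n)$-separated} if $y\notin cl_{\theta^n}\{y'\}$; by (b) this relation is symmetric.

\begin{proposition}\label{prop:PnFC}
Every $S(n)$-space $X$ with $(P_n)$ is $S(n)FC$.
\end{proposition}

\begin{proof}
Let $f:X\to Y$ be continuous onto an $S(n)$-space, $C\subseteq X$ closed and $y\notin f(C)$. For $x\in C$ we have $f(x)\ne y$, so there is an $n$-chain $V_1^x,\dots,V^x_n$ at $f(x)$ with $y\notin\overline{V^x_n}$. Since $\overline{f^{-1}(V)}\subseteq f^{-1}(\overline V)$ for every $V\subseteq Y$, the sets $f^{-1}(V_i^x)$ form an $n$-chain at $x$ whose last closure lies in $f^{-1}(\overline{V_n^x})$. By $(P_n)$, the set $f(C)$ is contained in a finite union of sets $\overline{V_n^x}$. This union is closed and misses $y$. Hence $f(C)$ is closed.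
\end{proof}

\section{When the answer is yes}\label{sec:B}

This section proves Theorem \ref{thm:B}. A compact $S(n)$-space is compact Hausdorff, hence regular, and a regular Hausdorff space is $S(n+1)$. Since all three classes are contained in $S(n)FFC$, it remains to show that an $S(n)FFC$ space that is $S(n+1)$ is compact. The maps to be tested are identity maps onto coarser topologies; the difficulty is to coarsen the topology at one point while keeping the axiom $S(n)$.

\begin{lemma}\label{lem:coarse}
Let $X$ be $S(n)FFC$ and $p\in X$, and for each $x\ne p$ let $U_1^x,\dots,U_n^x$ be an $n$-chain at $x$ with $p\notin\overline{U_n^x}$. Then for every open $W\ni p$ the set $X\setminus W$ is covered by finitely many of the sets $\overline{U_n^x}$.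
\end{lemma}

\begin{proof}
Let $\tau'$ consist of those open sets $O$ of $X$ for which either $p\notin O$, or $O\supseteq X\setminus\bigcup_{x\in A}\overline{U_n^x}$ for some finite $A\subseteq X\setminus\{p\}$. Finite intersections and arbitrary unions stay in $\tau'$, so $\tau'$ is a topology coarser than that of $X$. Since $X$ is $T_1$, every open $O\ni x\ne p$ contains the member $O\setminus\{p\}$ of $\tau'$, so both topologies have the same neighborhoods at all points other than $p$.

Fix $x\neq p$. The sets $U_i^x$ do not contain $p$, so they belong to $\tau'$. The set $X\setminus\overline{U_n^x}$ belongs to $\tau'$, contains $p$ and misses $U_n^x$. Hence $p$ is neither in the $\tau'$-closure of $U_n^x$ nor in its closure in $X$. As the two topologies agree at all other points, every subset of $U_n^x$ has the same closure in both. It follows that $U_1^x,\dots,U_n^x$ is a $\tau'$-chain at $x$ whose last closure misses $p$, so $x$ and $p$ are $S(n)$-separated in $\tau'$. If $z\notin\{x,p\}$, take an $n$-chain $A_1,\dots,A_n$ at $x$ in $X$ with $z\notin\overline{A_n}$. Then $A_1\cap U_1^x,\dots,A_n\cap U_n^x$ is a $\tau'$-chain at $x$ whose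 last closure misses $z$. So $(X,\tau')$ is an $S(n)$-space.

The identity map $X\to(X,\tau')$ is continuous with one-point fibers, hence closed, so $\tau'$ is the topology of $X$. Now $W\in\tau'$ is the assertion.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
Let $X$ be $S(n)FFC$ and $S(n+1)$.

\emph{$X$ is regular.} Let $W$ be open and $p\in W$. For $x\ne p$ take an $(n+1)$-chain $U^x_1,\dots,U^x_{n+1}$ at $x$ with $p\notin\overline{U_{n+1}^x}$, and put $V^x=X\setminus\overline{U^x_{n+1}}\ni p$. Then $\overline{V^x}\subseteq X\setminus U^x_{n+1}$ is disjoint from $\overline{U_n^x}$; this is where the extra step of the chain is used. By Lemma \ref{lem:coarse}, $X\setminus W\subseteq\bigcup_{l\le m}\overline{U_n^{x_l}}$ for some $x_1,\dots,x_m$. The set $V=\bigcap_{l\le m}V^{x_l}$ (with $V=X$ if $m=0$) is an open neighborhood of $p$ and $\overline V\subseteq W$.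

\emph{$X$ is compact.} Let $\mathcal G$ be an open cover and $p\in G_0\in\mathcal G$. For each $x\ne p$ choose $G_x\in\mathcal G$ with $x\in G_x$ and, by regularity, an $n$-chain at $x$ with $\overline{U_n^x}\subseteq G_x\setminus\{p\}$. By Lemma \ref{lem:coarse}, $X\setminus G_0$ is covered by finitely many of the sets $G_x$.
\end{proof}

\section{A $\Psi$-space cut into countably many parts}\label{sec:psi}

For sets $A,N$ we say that $A$ \emph{hits} $N$ if $A\cap N$ is infinite. A family $\mathcal M$ of infinite subsets of $\omega$ is \emph{almost disjoint} if no two distinct members hit each other. It is \emph{maximal almost disjoint} (MAD) if, moreover, every infinite $A\subseteq\omega$ hits some member of $\mathcal M$. The \emph{ideal generated by $\mathcal M$ and the finite sets} consists of all $A\subseteq\omega$ for which there are $M_1,\dots,M_k\in\mathcal M$ with $A\setminus(M_1\cup\dots\cup M_k)$ finite.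

\begin{lemma}\label{lem:mad}
There are an infinite MAD family $\mathcal M$ on $\omega$ and a partition $\mathcal M=\bigsqcup_{k\in\omega}\mathcal M_k$ such that, if $\mathcal I$ is the ideal generated by $\mathcal M$ and the finite sets, every $A\subseteq\omega$ with $A\notin\mathcal I$ hits infinitely many members of each $\mathcal M_k$.
\end{lemma}

So each part $\mathcal M_k$ alone detects every set outside the ideal. The proof is purely combinatorial and is given in Section \ref{sec:mad}. We fix $\mathcal M$ and $\mathcal I$; the index set $\omega$ of the partition may be replaced by any countably infinite set $I$, and we write $\mathcal M=\bigsqcup_{i\in I}\mathcal M_i$.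

Let $\Psi=\omega\cup\mathcal M$, where the points of $\omega$ are isolated and the basic neighborhoods of $M\in\mathcal M$ are the sets $\{M\}\cup(M\setminus A)$ with $A$ finite. So a member $M$ of $\mathcal M$ is both a point of $\Psi$ and a subset of $\omega$, and $\{M\}\cup M$ is the point together with the subset. We use the following facts.
\begin{itemize}
\item[($\Psi$1)] $\Psi$ is Hausdorff (by almost disjointness), the sets $\{M\}\cup(M\setminus A)$ with $A$ finite are compact and open, and $\omega$ is dense. The set $\mathcal M$ is closed and discrete, so a compact subset of $\Psi$ contains only finitely many members of $\mathcal M$. Since $\mathcal M$ is infinite, $\Psi$ is not compact.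
\item[($\Psi$2)] For $A\subseteq\omega$ we have $\overline A=A\cup\{M\in\mathcal M:A\text{ hits }M\}$. If $A\notin\mathcal I$, then $\overline A\cap\mathcal M_i$ is infinite for every $i\in I$ by Lemma \ref{lem:mad}. If $A\in\mathcal I$, then $A$ is contained in a union of finitely many points of $\omega$ and finitely many sets $\{M\}\cup M$, which is compact; so $\overline A$ is compact.
\item[($\Psi$3)] Every infinite subset of $\omega$ has an accumulation point, because it hits a member of $\mathcal M$.
\end{itemize}

\section{Spaces with walls, and the case $n=2$}\label{sec:walls}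

\subsection{The construction}

\begin{definition}
A \emph{wall system} $(E,G,(F_g)_{g\in G})$ consists of a space $E$, a set $G\subseteq E$ and sets $F_g\subseteq E\setminus G$, called \emph{walls}, such that
\begin{itemize}
\item[(W1)] $E$ is Hausdorff with a base of compact open sets, and $G$ is a dense subset of $E$ consisting of isolated points of $E$;
\item[(W2)] the walls are pairwise disjoint, and every compact subset of $E$ contains only finitely many points of $W:=\bigcup_{g\in G}F_g$;
\item[(W3)] every infinite subset of $G$ has an accumulation point in $E$.
\end{itemize}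
\end{definition}

An accumulation point as in (W3) lies in $E\setminus G$. By (W1) and (W2) every subset of $W$ is closed in $E$. Compact open sets are clopen, since $E$ is Hausdorff.

\begin{example}\label{ex:psi}
Index the partition of Lemma \ref{lem:mad} by $\omega$. By ($\Psi$1) and ($\Psi$3), $(\Psi,\omega,(\mathcal M_g)_{g\in\omega})$ is a wall system: the wall of the number $g$ is the part $\mathcal M_g$ of the MAD family. This system gives the space for $n=2$.
\end{example}

Given a wall system, let $X=E\sqcup L$ with $L=W\times\omega$. For $d\in W$ the set $\{d\}\times\omega$ is the \emph{spike} at $d$. A set $U\subseteq X$ is \emph{open} if $U\cap E$ is open in $E$ and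
\begin{itemize}
\item[(O1)] if $d\in W\cap U$, then $(d,k)\in U$ for all but finitely many $k$;
\item[(O2)] if $g\in G\cap U$, then $\{d\}\times\omega\subseteq U$ for all but finitely many $d\in F_g$;
\item[(O3)] if $e\in U\cap(E\setminus G)$, then $e$ has a neighborhood $O$ in $E$ with $F_h\times\omega\subseteq U$ for all $h\in O\cap G$.
\end{itemize}

By (O1) the spike at $d$ converges to $d$. By (O2) all but finitely many spikes over the wall $F_g$ lie in any given neighborhood of $g$. So the closure of a neighborhood of $g$ contains all but finitely many points of $F_g$, although $g$ is isolated in $E$. This is the jump from a point to its wall. Condition (O3) says that points outside $G$ inherit the spikes of nearby points of $G$ without exception. The finitely many exceptions in (O2) are needed: if neighborhoods of $g$ had to contain all of $F_g\times\omega$, then by (O1) no point $d\in F_g$ could be separated from $g$ even by disjoint open sets.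

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The open sets form a topology on $X$. The set $L$ is open and discrete, and $E$ is closed in $X$ and carries its original topology as a subspace.
\item[(b)] Each one-point set $\{(d,k)\}\subseteq L$ is clopen in $X$.
\item[(c)] A closed subset of $X$ contained in $L$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $\emptyset$ and $X$ are open, and unions of open sets clearly satisfy the conditions. For $U\cap U'$ take the union of the two finite exceptional sets in (O1) and in (O2), and the intersection of the two neighborhoods in (O3). Conditions (O1)--(O3) are vacuous for subsets of $L$, so all of these are open. Hence $E$ is closed. For $O$ open in $E$ put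
\[
O^\sharp=O\cup\{(d,k)\in L:\ d\in O,\ \text{or } d\in F_g\text{ for some }g\in O\cap G\}.
\]
This set is open (there are no exceptions in (O1) and (O2), and $O$ itself serves in (O3)), and $O^\sharp\cap E=O$.

(b) Let $d\in F_g$. The complement of $\{(d,k)\}$ satisfies (O1) and (O2) with at most one exception each, and (O3) with $O=E\setminus\{g\}$, because $d$ lies in no wall other than $F_g$.

(c) Let $C\subseteq L$ be closed in $X$. If $C$ met $F_g\times\omega$ for all $g$ in an infinite set $T\subseteq G$, then $T$ would have an accumulation point $e\in E\setminus G$ by (W3). By (O3) every open set containing $e$ would contain $F_h\times\omega$ for some $h\in T$ and so meet $C$; thus $e\in C$, which is false. So $C$ meets $F_g\times\omega$ for only finitely many $g$. For each of these, (O2) for the open set $X\setminus C\ni g$ leaves only finitely many $d\in F_g$, and for each such $d$, (O1) for $X\setminus C\ni d$ leaves only finitely many $k$.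
\end{proof}

By (a), closures of subsets of $E$ are the same in $E$ and in $X$, so $\overline J$ is unambiguous for $J\subseteq E$. For $J\subseteq G$ put
\[
J^+=E\setminus\overline{G\setminus J}.
\]
This is an open subset of $E$; since $G$ is a dense set of isolated points, $J^+\subseteq\overline J$ and $J^+\cap G=\overline J\cap G=J$. Clearly $J\subseteq\tilde J$ implies $J^+\subseteq\tilde J^+$.

\subsection{A criterion for $(P_n)$}

To prove $(P_n)$ it is enough that the last set of a single chain captures almost all of $G$ together with the spikes over the walls. To make this precise, let, for open $U\subseteq X$,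
\[
G[U]=\{h\in G:\ h\in U\text{ and }F_h\times\omega\subseteq U\}.
\]

\begin{lemma}\label{lem:core}
Let $U\subseteq X$ be open.
\begin{enumerate}
\item[(a)] If $T\subseteq G$ and some $e\in E\setminus G$ lies in $U\cap\overline T$, then $T\cap G[U]\ne\emptyset$.
\item[(b)] If $g\in G\cap U$, then all but finitely many points of $F_g$ lie in $\overline U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (O3), and since $U\cap E$ is open in $E$, the point $e$ has a neighborhood $O$ in $E$ with $O\cap G\subseteq G[U]$; and $O\cap T\ne\emptyset$. (b) By (O2), $\{d\}\times\omega\subseteq U$ for all but finitely many $d\in F_g$, and by (O1), $d\in\overline{\{d\}\times\omega}$.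
\end{proof}

\begin{proposition}\label{prop:criterion}
Suppose that for every $z\in E$ and every $n$-chain $U_1,\dots,U_n$ in $X$ at $z$ the set $\overline{G\setminus G[U_n]}$ is compact. Then $X$ has $(P_n)$.
\end{proposition}

\begin{proof}
Let $C\subseteq X$ be closed with $n$-chains $U_1^x,\dots,U_n^x$ at its points. If $C\cap E=\emptyset$, then $C$ is finite by Lemma \ref{lem:basic}(c), and there is nothing to prove. Otherwise fix $z\in C\cap E$ and put $T=G\setminus G[U_n^z]$ and $K_T=\overline T$, which is compact by assumption. Since $G$ is dense in $E$, we have $E=\overline{G[U_n^z]}\cup K_T\subseteq\overline{U_n^z}\cup K_T$. Moreover $F_h\times\omega\subseteq U_n^z$ for $h\in G[U_n^z]$. Hence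
\[
C\setminus\overline{U_n^z}\ \subseteq\ K_T\cup\bigcup_{h\in T}F_h\times\omega .
\]
For $e\in K_T$ let $O_e=U_1^e$ if $e\in C$ and $O_e=X\setminus C$ if $e\notin C$. If $e\notin G$, choose by (O3) an open neighborhood $V_e\subseteq O_e$ of $e$ in $E$ with $F_h\times\omega\subseteq O_e$ for all $h\in V_e\cap G$. If $e\in G$, let $V_e=\{e\}$ and choose by (O2) a finite $D_e\subseteq F_e$ with $(F_e\setminus D_e)\times\omega\subseteq O_e$. Finitely many sets $V_{e_1},\dots,V_{e_m}$ cover $K_T\supseteq T$, and therefore
\[
K_T\cup\bigcup_{h\in T}F_h\times\omega\ \subseteq\ \bigcup_{l\le m}O_{e_l}\ \cup\bigcup_{l:\,e_l\in G}D_{e_l}\times\omega .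
\]
If $e_l\in C$, then $O_{e_l}\subseteq\overline{U_n^{e_l}}$; if $e_l\notin C$, then $O_{e_l}\cap C=\emptyset$. There remain finitely many sets $C\cap(\{d\}\times\omega)$ with $d\in D_{e_l}$. If $d\in C$, then all but finitely many points of $\{d\}\times\omega$ lie in $U_1^d\subseteq\overline{U_n^d}$ by (O1). If $d\notin C$, then $C\cap(\{d\}\times\omega)$ is finite by (O1) for $X\setminus C$. So finitely many more sets $\overline{U_n^x}$, $x\in C$, suffice.
\end{proof}

\subsection{Separating two points}\label{subsec:sep}

Points of $L$ cause no trouble: by Lemma \ref{lem:basic}(b), a point of $L$ and any other point of $X$ are separated by a clopen set, and constant chains formed from this set and from its complement show that the two points are $S(n)$-separated for every $n$.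

Now let $y\ne y'$ be points of $E$. A neighborhood of $y$ has to contain spikes over walls $F_h$ with $h$ near $y$, and such a wall may run through the part of $E$ reserved for $y'$. The following preparation limits this to the wall of $y$ itself, where (O2) allows exceptions.

Choose disjoint compact open sets $K\ni y$ and $K'\ni y'$ in $E$, with $K=\{y\}$ if $y\in G$ and $K'=\{y'\}$ if $y'\in G$. By (W2) the set
\[
Z_0=\{h\in G: F_h\cap(K\cup K')\ne\emptyset\}
\]
is finite. Remove the points of $Z_0\setminus\{y\}$ from $K$ and those of $Z_0\setminus\{y'\}$ from $K'$. These are finitely many isolated points, so $K,K'$ remain compact and open; as they are points of $G$, the sets $F_h\cap K$ and $F_h\cap K'$, and with them $Z_0$, do not change. So we may assume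
\[
K\cap Z_0\subseteq\{y\},\qquad K'\cap Z_0\subseteq\{y'\}.
\]
Put $Z=Z_0\setminus\{y,y'\}$, $S=K\cap G$ and $S'=K'\cap G$. The sets $S,S',Z$ are pairwise disjoint. Since $K$, $K'$ are clopen in $E$ and $G$ is dense, $K=\overline S=S^+$ and $K'=\overline{S'}=S'^+$.

The neighborhoods of $y$ that we use are determined by sets $J\subseteq G$: over $h\in J$ they contain all spikes except those at points of $K'$, and over $h\notin J$ only the spikes at points of $K$. Call $J\subseteq G$ \emph{admissible for $y$} if
\begin{itemize}
\item[(i)] $S\subseteq J\subseteq G\setminus(S'\cup Z)$, and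
\item[(ii)] $F_h\cap J^+\subseteq K$ for every $h\in G\setminus J$.
\end{itemize}
Condition (ii) makes the choice of spikes compatible with (O1). By (i), $K=S^+\subseteq J^+$, and
\begin{equation}\label{eq:missK}
\overline J\cap K'=\emptyset ,
\end{equation}
because $K'$ is open and $K'\cap J=S'\cap J=\emptyset$. Also
\begin{equation}\label{eq:missF}
F_h\cap K'=\emptyset\quad\text{for all }h\in J,\ h\ne y .
\end{equation}
Indeed, $F_h\cap K'\ne\emptyset$ gives $h\in Z_0$; as $h\notin Z$ and $h\ne y$, we get $h=y'\in S'$, contradicting (i). Put
\[
U(J)=J^+\cup\bigcup_{h\in J}(F_h\setminus K')\times\omega\ \cup\bigcup_{h\in G\setminus J}(F_h\cap K)\times\omega,\qquad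
R(J)=\overline J\cup\bigcup_{h\in J}(F_h\setminus K').
\]
Sets admissible for $y'$, and $U'(J')$, $R'(J')$ for them, are defined by exchanging $(y,K,S)$ and $(y',K',S')$. For example, $R'(J')=\overline{J'}\cup\bigcup_{h\in J'}(F_h\setminus K)$.

\begin{lemma}\label{lem:sep}
Let $J$ and $\tilde J$ be admissible for $y$ and let $J'$ be admissible for $y'$.
\begin{enumerate}
\item[(a)] $U(J)$ is an open neighborhood of $y$ in $X$.
\item[(b)] $\overline{U(J)}\subseteq R(J)\cup(U(J)\cap L)$.
\item[(c)] If $J\subseteq\tilde J$ and $R(J)\subseteq\tilde J^+$, then $\overline{U(J)}\subseteq U(\tilde J)$.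
\item[(d)] If $R(J)\cap R'(J')=\emptyset$, then $\overline{U(J)}\cap\overline{U'(J')}=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $y\in K\subseteq J^+=U(J)\cap E$, which is open in $E$. (O1): let $d\in F_h\cap J^+$. If $h\in J$, then $d\notin K'$ by \eqref{eq:missK}; if $h\notin J$, then $d\in K$ by (ii). In both cases $\{d\}\times\omega\subseteq U(J)$. (O2): for $h\in J^+\cap G=J$ the exceptions lie over $F_h\cap K'$, which is finite by (W2). (O3): for $e\in J^+\setminus G$ the neighborhood $O=J^+\setminus(\{y\}\cap G)$ works by \eqref{eq:missF}.

(b) Points of $L$ are isolated, so $\overline{U(J)}\cap L=U(J)\cap L$. Let $e\in E\setminus R(J)$.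

If $e=g\in G$, then $g\notin J$. The set $\{g\}\cup(F_g\setminus K)\times\omega$ is open, since $F_g\cap K$ is finite, and it is disjoint from $U(J)$.

Let $e\notin G$. The set $R(J)$ is closed in $E$, because every subset of $W$ is closed. So $e$ has an open neighborhood $N$ in $E$ disjoint from $R(J)$ and from the finite set $Z_0$. We show $N^\sharp\cap U(J)=\emptyset$, with $N^\sharp$ as in the proof of Lemma \ref{lem:basic}. In $E$ we have $N\cap J^+\subseteq N\cap\overline J=\emptyset$. Suppose $(d,k)\in N^\sharp\cap U(J)$ with $d\in F_h$; then $d\in N$ or $h\in N$. If $h\in J$, then $h\in R(J)$, so $h\notin N$, so $d\in N$; but $d\in F_h\setminus K'\subseteq R(J)$, a contradiction. If $h\notin J$, then $d\in K$, so $h\in Z_0$, hence $h\notin N$ and $d\in N$; but $d\in K=\overline S\subseteq R(J)$, a contradiction.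

(c) Since $R(J)\subseteq\tilde J^+\subseteq U(\tilde J)$, by (b) it suffices to consider points $(d,k)\in U(J)\cap L$, $d\in F_h$. If $h\in J$, then $d\in F_h\setminus K'$ and $h\in\tilde J$. If $h\in\tilde J\setminus J$, then $d\in F_h\cap K\subseteq F_h\setminus K'$. If $h\notin\tilde J$, then $d\in F_h\cap K$. In each case $(d,k)\in U(\tilde J)$.

(d) By (b) and its analogue for $y'$, a common point lies in $R(J)\cap R'(J')=\emptyset$ or is a point $(d,k)\in U(J)\cap U'(J')$ with $d\in F_h$. Note that $J\cap J'\subseteq R(J)\cap R'(J')=\emptyset$. If $h\in J$, then $h\notin J'$, so $d\in F_h\setminus K'$ and $d\in F_h\cap K'$, a contradiction; similarly if $h\in J'$, with $K$ in place of $K'$. Otherwise $d\in K\cap K'=\emptyset$.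
\end{proof}

\subsection{The case $n=2$}

\begin{proposition}\label{prop:S2}
For every wall system the space $X$ is an $S(2)$-space.
\end{proposition}

\begin{proof}
Only points $y\ne y'$ of $E$ need to be considered, by the first paragraph of Section \ref{subsec:sep}. The set $S$ is admissible for $y$, since $S^+=K$ makes (ii) trivial; likewise $S'$ for $y'$. Here
\[
R(S)=K\cup\bigcup_{h\in S}(F_h\setminus K'),\qquad R'(S')=K'\cup\bigcup_{h\in S'}(F_h\setminus K).
\]
These sets are disjoint, because $K\cap K'=\emptyset$, $S\cap S'=\emptyset$ and different walls are disjoint. So $\overline{U(S)}\cap\overline{U'(S')}=\emptyset$ by Lemma \ref{lem:sep}(d), and Lemma \ref{lem:chains}(a) applies with $a=b=1$.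
\end{proof}

\begin{theorem}\label{thm:n2}
The space $X$ built from the wall system $(\Psi,\omega,(\mathcal M_g)_{g\in\omega})$ is a non-compact $S(2)$-space with $(P_2)$.
\end{theorem}

\begin{proof}
$X$ is not compact, because its closed subspace $\Psi$ is not; it is $S(2)$ by Proposition \ref{prop:S2}. For $(P_2)$ we use Proposition \ref{prop:criterion}. Let $U_1,U_2$ be a $2$-chain at $z\in\Psi$. Since $\omega$ is dense in $\Psi$, there is $c\in U_1\cap\omega$. By Lemma \ref{lem:core}(b), all but finitely many $M\in\mathcal M_c$ lie in $\overline{U_1}\subseteq U_2$. Let $T=\omega\setminus G[U_2]$. If $T\notin\mathcal I$, then by ($\Psi$2) infinitely many $M\in\mathcal M_c$ lie in $\overline T$. So some $M\in\mathcal M_c$ lies in $U_2\cap\overline T$, and $T\cap G[U_2]\ne\emptyset$ by Lemma \ref{lem:core}(a), which is absurd. Hence $T\in\mathcal I$ and $\overline T$ is compact by ($\Psi$2).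
\end{proof}

The proof shows why the MAD family had to be partitioned. We used that walls of different points are disjoint to get $S(2)$, while each single wall $\mathcal M_c$, even after the loss of finitely many points, must detect every $T\subseteq\omega$ with non-compact closure.

\section{The case $n\ge3$}\label{sec:general}

\subsection{The route}

In the space of Theorem \ref{thm:n2} every $2$-chain at a point of $\Psi$ fills $\Psi$ up to a set with compact closure. For $n\ge3$ the filling must be delayed, without becoming incomplete, so that longer chains at two points can be kept apart. We arrange that the wall of $c$ lies in the closure of only a small part $G_{c,1}$ of $G$ that belongs to $c$ alone. From there a chain has to walk step by step until it has reached all of $G$.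

Fix $n\ge3$ and put
\[
t=\lfloor n/2\rfloor,\qquad \tau=n-1-t .
\]
So $\tau=t$ if $n$ is odd and $\tau=t-1$ if $n$ is even; in both cases $\tau\ge1$ and $n=t+\tau+1$. Let $H$ be the countable set of all finite sequences of elements of $\{1,\dots,t\}\times\omega$, including the empty sequence, and let $G$ be the set of all nonempty sequences in $H$. Every $g\in G$ is uniquely of the form $h^\frown(j,m)$ with $h\in H$; we identify it with the triple $(j,h,m)$, so that
\[
G=\{1,\dots,t\}\times H\times\omega .
\]
Thus an element of $G$ has two roles: it is a triple, which will be a point of $E$, and it is an element of $H$, so that it can itself be the second coordinate of other triples. We call $h$ the \emph{parent} and $j$ the \emph{level} of $g=(j,h,m)$, call $g$ a \emph{child} of $h$, and put $G_{h,j}=\{j\}\times\{h\}\times\omega$ and $\mathrm{Lev}_j=\{j\}\times H\times\omega$. The levels $j\le\tau$ are called \emph{private}. The space will be built so that an $n$-chain $U_1,\dots,U_n$ with $c\in U_1\cap G$ has to contain, up to sets with compact closure,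
\begin{equation}\label{eq:route}
\underbrace{G_{c,1}}_{U_2},\ \underbrace{G_{c,2}}_{U_3},\ \dots,\ \underbrace{G_{c,\tau}}_{U_{\tau+1}},\ \underbrace{\mathrm{Lev}_t}_{U_{\tau+2}},\ \underbrace{\mathrm{Lev}_{t-1}}_{U_{\tau+3}},\ \dots,\ \underbrace{\mathrm{Lev}_1}_{U_{\tau+t+1}}
\end{equation}
in the sets indicated, and $\tau+t+1=n$. The chain climbs through the children of $c$ of private level, passes to the whole top level, and descends through whole levels. Each step after the first is enforced by identifying boundary points of two consecutive sets of the list.

\begin{remark}[The route for $n=3$]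
Here $t=\tau=1$, the level plays no role, $H$ is essentially the set of finite sequences of natural numbers, and $G=H\times\omega$. The space $E$ will be $\beta H\times\Psi$ in which, over certain points $q\in\mathcal M$, the fiber $\beta H\times\{q\}$ is collapsed to one point. The wall of $c$ lies on $\{c\}\times\Psi$. If $c\in U_1$, then all but finitely many points of this wall lie in $U_2$, which forces $(c,m)\in U_2$ for all $m$ outside a set in $\mathcal I$, as in Theorem \ref{thm:n2}. Then $\overline{U_2}$ contains most of the collapsed points. Neighborhoods of such a point contain $H\times(q\setminus A)$ for a finite $A$, so $U_3$ contains $H\times\omega$ up to a set with compact closure. On the other hand, two points $y,y'$ of $E$ can be separated by a $1$-chain at $y$ and a $2$-chain at $y'$. The second set of the latter takes in children of points near $y'$, and its closure may contain collapsed points. But in $E$ the closure of the $1$-chain adds to a compact neighborhood $K$ of $y$ only points of walls, which are not collapsed.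
\end{remark}

\subsection{The space $E$}

Let $\beta H$ be the space of ultrafilters on the discrete set $H$. It is compact Hausdorff with the base of clopen sets $\widehat B=\{u:B\in u\}$, $B\subseteq H$, and $\widehat{H\setminus B}=\beta H\setminus\widehat B$. Each $h\in H$ is identified with its principal ultrafilter, and $H$ is a dense set of isolated points. We use $\beta H$ because every subset of $H$ has clopen closure in it: outside the sets $S,S',Z$ of Section \ref{subsec:sep}, the sets reached by the chains in Section \ref{subsec:Sn} will be determined on each level by a subset of $H$.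

Put $\Phi=\{1,\dots,t\}\times\beta H$ and $E_0=\Phi\times\Psi$, with points written $(j,u,q)$. Then $G\subseteq E_0$ is a dense set of isolated points. The index set of the partition of $\mathcal M$ is now
\[
I=\{f_c:c\in G\}\cup\{a_j:1\le j<t\}\cup\{b_c:c\in G\},
\]
where all indices are distinct. For each $i\in I$ we define an equivalence relation $\approx_i$ on $\Phi$:
\begin{itemize}
\item $\approx_{f_c}$ is equality;
\item the nontrivial classes of $\approx_{a_j}$ are the sets $\{(j,u),(j+1,u)\}$, $u\in\beta H$;
\item $\approx_{b_c}$ has one class $Q_c=\{(\tau,c)\}\cup(\{t\}\times\beta H)$, and all other classes are singletons.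
\end{itemize}
If $n$ is odd, then $\tau=t$ and $Q_c=\{t\}\times\beta H$ does not depend on $c$. If $n$ is even, then $(\tau,c)=(t-1,c)$ is an additional isolated point of $\Phi$.

Let $\sim$ identify points of $E_0$ only if they have the same last coordinate $q$: over $q\in\omega$ nothing is identified, and over $q\in\mathcal M_i$ we let $(\varphi,q)\sim(\varphi',q)$ iff $\varphi\approx_i\varphi'$. Let $\pi:E_0\to E=E_0/{\sim}$ be the quotient map. Points of $E$ are classes $e\subseteq E_0$, and one-point classes are identified with their points; in particular $G\subseteq E$. Classes over $q\in\mathcal M_{a_j}$ or $q\in\mathcal M_{b_c}$ with more than one element are said to be \emph{of type $a_j$} or \emph{of type $b_c$}. Let $\rho:E\to\Psi$ be the map sending a class to its common last coordinate.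

\begin{lemma}\label{lem:saturated}
Every open $O\subseteq E_0$ containing a class $e$ contains a compact open set $N\supseteq e$ that is a union of classes.
\end{lemma}

\begin{proof}
Let $e=\varepsilon\times\{q\}$ with $\varepsilon\subseteq\Phi$, and $O_q=\{\varphi:(\varphi,q)\in O\}$. If $q\in\omega$, let $N=V\times\{q\}$ where $V\subseteq O_q$ is clopen and contains the point of $\varepsilon$.

Let $q=M\in\mathcal M_i$. We claim that there is a clopen $V$, a union of $\approx_i$-classes, with $\varepsilon\subseteq V\subseteq O_q$.
If $\varepsilon=\{(j,u),(j+1,u)\}$ and $i=a_j$, take $V=\{j,j+1\}\times\widehat B$ with $B\in u$ small enough. If $i=b_c$ and $\varepsilon=Q_c$, take $V=Q_c$, which is clopen. If $\varepsilon=\{(l,u)\}$ is a one-point class, take $V=\{l\}\times\widehat B$ with $B\in u$ small enough; if $i=a_j$, then $l\notin\{j,j+1\}$, and if $i=b_c$, then $(l,u)\notin Q_c$ and $B$ can be chosen so that $V\cap Q_c=\emptyset$. In each case $V$ is a union of classes.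

Since $V\times\{M\}\subseteq O$ and $V$ is compact, there is a finite $A$ with $N:=V\times(\{M\}\cup(M\setminus A))\subseteq O$. The set $N$ is compact and open. Over points of $\omega$ all classes are singletons, so $N$ is a union of classes.
\end{proof}

Consequently $E$ has a base of compact open sets $\pi(N)$. All classes are compact, so two distinct classes have disjoint neighborhoods in $E_0$, and by the lemma $E$ is Hausdorff. The set $G$ is a dense set of isolated points of $E$. The map $\rho$ is continuous and onto, and for compact $B\subseteq\Psi$ the set $\rho^{-1}(B)=\pi(\Phi\times B)$ is compact. Write $\mathrm{cl}_{E_0}$ for closures in $E_0$; the bar denotes closures in $E$. For $J\subseteq G$ we have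
\begin{equation}\label{eq:closure}
e\in\overline J\iff e\cap \mathrm{cl}_{E_0}J\ne\emptyset,\qquad
e\in J^+\iff e\cap \mathrm{cl}_{E_0}(G\setminus J)=\emptyset .
\end{equation}
Indeed $\pi(\mathrm{cl}_{E_0}J)\subseteq\overline J$ by continuity, and if $e\cap \mathrm{cl}_{E_0}J=\emptyset$, then Lemma \ref{lem:saturated} with $O=E_0\setminus \mathrm{cl}_{E_0}J$ gives a neighborhood of $e$ missing $J$. The second statement is the negation of the first one for $G\setminus J$.

For $c\in G$ let
\[
F_c=\{(1,c,q):q\in\mathcal M_{f_c}\}.
\]
These points form one-point classes, so $F_c\subseteq E$, and $F_c$ lies in the closure of $G_{c,1}$.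

\begin{lemma}\label{lem:wallsystem}
$(E,G,(F_c)_{c\in G})$ is a wall system, and $E$ is not compact.
\end{lemma}

\begin{proof}
(W1) was just shown. (W2): The walls are disjoint from $G$ and from each other. If $B\subseteq E$ is compact, then $\rho(B)$ contains only finitely many members of $\mathcal M$ by ($\Psi$1), and over each of them there is at most one point of $W$. (W3): Let $T\subseteq G$ be infinite. If $\rho(T)$ is finite, then $T$ is contained in the compact set $\rho^{-1}(\rho(T))$. Otherwise $\rho(T)\subseteq\omega$ hits some $M\in\mathcal M$, and infinitely many elements of $T$ lie in the compact set $\rho^{-1}(\{M\}\cup M)$. In both cases $T$ has an accumulation point. Finally, $E$ maps continuously onto the non-compact space $\Psi$.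
\end{proof}

From now on $X$ is the space built from this wall system in Section \ref{sec:walls}. It is not compact, because $E$ is closed in $X$.

\subsection{$X$ has $(P_n)$}

Call $T\subseteq G$ \emph{small} if $\overline T$ is compact. Subsets and finite unions of small sets are small.

\begin{lemma}\label{lem:small}
If $T\subseteq G$ is not small, then $\rho(\overline T)\cap\mathcal M_i$ is infinite for every $i\in I$.
\end{lemma}

\begin{proof}
If $\rho(T)\in\mathcal I$, then its closure in $\Psi$ is compact by ($\Psi$2), and $T$ lies in the compact preimage of this closure; so $T$ would be small. Hence $\rho(T)\notin\mathcal I$, and $\rho(T)$ hits infinitely many $M\in\mathcal M_i$. For each of these choose an infinite $T'\subseteq T$ on which $\rho$ is injective, with $\rho(T')\subseteq M$. The compact set $\rho^{-1}(\{M\}\cup M)$ contains an accumulation point $e\in\overline T$ of $T'$. Every neighborhood of $\rho(e)$ contains infinitely many points of $\rho(T')$, so $\rho(e)\notin\omega$ and therefore $\rho(e)=M$.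
\end{proof}

\begin{lemma}[One step]\label{lem:step}
Let $U_1,\dots,U_n$ be an $n$-chain in $X$ and $V_i=G[U_i]$. Let $1\le i<n$, $P,P'\subseteq G$ and $\iota\in I$ be such that $\overline{P'}\cap\rho^{-1}(\mathcal M_\iota)\subseteq\overline P$. If $P\setminus V_i$ is small, then $P'\setminus V_{i+1}$ is small.
\end{lemma}

\begin{proof}
Suppose that $T=P'\setminus V_{i+1}$ is not small. The compact set $\rho(\overline{P\setminus V_i})$ contains only finitely many members of $\mathcal M$. By Lemma \ref{lem:small} there is $e\in\overline T$ with $\rho(e)\in\mathcal M_\iota$ outside this set. Then $e\in\overline{P'}$, so $e\in\overline P$, and $e\notin\overline{P\setminus V_i}$. Hence $e\in\overline{V_i}\subseteq\overline{U_i}\subseteq U_{i+1}$. As $e\notin G$ and $e\in\overline T$, Lemma \ref{lem:core}(a) gives $T\cap V_{i+1}\ne\emptyset$, a contradiction.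
\end{proof}

\begin{proposition}\label{prop:Pn}
$X$ has $(P_n)$.
\end{proposition}

\begin{proof}
Let $U_1,\dots,U_n$ be an $n$-chain at $z\in E$ and $V_i=G[U_i]$; thus $V_1\subseteq\dots\subseteq V_n$. By Proposition \ref{prop:criterion} it suffices to show that $G\setminus V_n$ is small. We follow the route \eqref{eq:route}. As $G$ is dense in $E$, there is $c\in U_1\cap G$.

\emph{The jump: $G_{c,1}\setminus V_2$ is small.} By Lemma \ref{lem:core}(b) there is a finite $B\subseteq F_c$ with $F_c\setminus B\subseteq\overline{U_1}\subseteq U_2$. If $T=G_{c,1}\setminus V_2$ is not small, then by Lemma \ref{lem:small} there is $e\in\overline T$ with $\rho(e)=q\in\mathcal M_{f_c}\setminus\rho(B)$. Since $\mathrm{cl}_{E_0}G_{c,1}=\{(1,c)\}\times\Psi$ and all classes over $q$ are trivial, \eqref{eq:closure} gives $e=(1,c,q)\in F_c\setminus B\subseteq U_2$. By Lemma \ref{lem:core}(a), $T\cap V_2\neq\emptyset$, a contradiction.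

\emph{The walk.} The hypothesis of Lemma \ref{lem:step} holds for the following triples $(P,P',\iota)$. We use \eqref{eq:closure} and the equalities $\mathrm{cl}_{E_0}G_{h,j}=\{(j,h)\}\times\Psi$ and $\mathrm{cl}_{E_0}\mathrm{Lev}_j=\{j\}\times\beta H\times\Psi$.
\begin{itemize}
\item $(G_{c,j},G_{c,j+1},a_j)$ for $1\le j<t$: a class over $q\in\mathcal M_{a_j}$ containing $(j+1,c,q)$ also contains $(j,c,q)$.
\item $(G_{c,\tau},\mathrm{Lev}_t,b_c)$: a class over $q\in\mathcal M_{b_c}$ meeting $\{t\}\times\beta H\times\{q\}$ is $Q_c\times\{q\}$ and contains $(\tau,c,q)$.
\item $(\mathrm{Lev}_{j+1},\mathrm{Lev}_j,a_j)$ for $1\le j<t$: a class over $q\in\mathcal M_{a_j}$ containing $(j,u,q)$ also contains $(j+1,u,q)$.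
\end{itemize}
Starting from the jump, the first item gives successively that $G_{c,j}\setminus V_{j+1}$ is small for $1\le j\le\tau$. The second item gives that $\mathrm{Lev}_t\setminus V_{\tau+2}$ is small. The third item gives that $\mathrm{Lev}_{t-l}\setminus V_{\tau+2+l}$ is small for $0\le l\le t-1$; the last index is $\tau+t+1=n$. Since the $V_i$ increase, $G\setminus V_n=\bigcup_{j\le t}(\mathrm{Lev}_j\setminus V_n)$ is a finite union of small sets.
\end{proof}

\subsection{$X$ is an $S(n)$-space}\label{subsec:Sn}

By the first paragraph of Section \ref{subsec:sep}, only points $y\ne y'$ of $E$ need to be considered. Let $K,K',Z,S,S'$ be as there, and put $Y=G\setminus(S\cup S'\cup Z)$. Since $n=t+(\tau+1)$, we look for a $t$-chain at $y$ and a $(\tau+1)$-chain at $y'$ with disjoint last closures. They start from $S$ and $S'$. The walk in the previous proof shows what must be added at each step: if a chain has absorbed $h$ at step $k$, then, up to small sets, it has to absorb the children of $h$ of private level $j$ at step $k+j$. We add just these children, except where $S,S',Z$ interfere. Thus let $J_k=J'_k=\emptyset$ for $k\le0$ and,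 recursively for $k\ge1$,
\begin{align*}
J_k&=S\cup\{(j,h,m)\in Y:\ j\le\tau,\ h\in J_{k-j}\},\\
J'_k&=S'\cup\{(j,h,m)\in Y:\ j\le\tau,\ h\in J'_{k-j}\}.
\end{align*}
In particular $J_1=S$ and $J_1'=S'$. By induction, $J_k\subseteq J_{k+1}$ and $J'_k\subseteq J'_{k+1}$. Moreover,
\begin{equation}\label{eq:disj}
J_k\cap J'_l=\emptyset\qquad\text{for all }k,l .
\end{equation}
We use induction on $k$; for $k\le 0$ this is trivial. An element of both sets is in neither $S$ nor $S'$, since $S,S',Y$ are pairwise disjoint; so it is some $(j,h,m)\in Y$ with $h\in J_{k-j}\cap J'_{l-j}$, which is impossible by the induction hypothesis. Since $J_k\subseteq S\cup Y$ and $J'_k\subseteq S'\cup Y$, as in \eqref{eq:missK} we have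
\begin{equation}\label{eq:KJ}
\overline{J_k}\cap K'=\emptyset,\qquad \overline{J'_k}\cap K=\emptyset .
\end{equation}

Whether a point $(j,h,m)\in Y$ belongs to $J_k$ depends only on $j$ and $h$. This gives a simple test for boundary points. Recall that $J_k\subseteq G\subseteq H$. Call $p=(j,u,q)\in E_0$ \emph{$k$-good} if $j\le\tau$ and $J_{k-j}\in u$, and \emph{$k$-good$\,'$} if $j\le\tau$ and $J'_{k-j}\in u$. A $k$-good or $k$-good$\,'$ point has level $j\le k-1$, because $\emptyset\notin u$.

\begin{lemma}\label{lem:test}
Let $e\in E\setminus(G\cup K\cup K')$. Then $e\in\overline{J_k}$ iff some $p\in e$ is $k$-good, and $e\in J_k^+$ iff every $p\in e$ is $k$-good. The same holds for $J'_k$ and $k$-good$\,'$ points.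
\end{lemma}

\begin{proof}
For $k\le0$ no point is $k$-good, $J_k=\emptyset$, and $J_k^+=E\setminus\overline G=\emptyset$; let $k\ge1$. The set $O=\pi^{-1}(E\setminus(K\cup K'\cup Z))$ is open in $E_0$, contains the class $e$, and $O\cap G= Y$. Let $p=(j,u,q)\in e$. If $p$ is $k$-good, then all points of $G$ in the neighborhood $O\cap(\{j\}\times\widehat{J_{k-j}}\times\Psi)$ of $p$ belong to $J_k$. Hence $p\notin \mathrm{cl}_{E_0}(G\setminus J_k)$ and, since $G$ is dense, $p\in \mathrm{cl}_{E_0}J_k$. If $p$ is not $k$-good, let $B=H\setminus J_{k-j}$ if $j\le\tau$ and $B=H$ otherwise. Then $B\in u$, and no point of $G$ in the neighborhood $O\cap(\{j\}\times\widehat B\times\Psi)$ of $p$ belongs to $J_k$. So $p\notin \mathrm{cl}_{E_0}J_k$ and $p\in \mathrm{cl}_{E_0}(G\setminus J_k)$. Now \eqref{eq:closure} gives the assertion.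
\end{proof}

\begin{lemma}\label{lem:growth}
\begin{enumerate}
\item[(a)] $\overline{J_i}\subseteq J_{i+1}^+$ for $1\le i\le\tau$.
\item[(b)] If $h\in J_i$, $i\ge1$, then $F_h\setminus K'\subseteq J_{i+1}^+$.
\item[(c)] If $i\ge1$ and $h\in G\setminus J_i$, then $F_h\cap J_i^+\subseteq K$. Hence $J_i$ is admissible for $y$.
\end{enumerate}
The same statements hold with $(y,K,K',J_i)$ replaced by $(y',K',K,J'_i)$.
\end{lemma}

\begin{proof}
(a) Let $e\in\overline{J_i}$. If $e\in G$, then $e\in J_i\subseteq J_{i+1}^+$. If $e\in K$, then $e\in S^+\subseteq J_{i+1}^+$. The case $e\in K'$ is excluded by \eqref{eq:KJ}. Otherwise, by Lemma \ref{lem:test}, some $p=(j,u,q)\in e$ is $i$-good, so $J_{i-j}\in u$ and $j\le i-1\le\tau-1$. We show that all elements of $e$ are $(i+1)$-good; $p$ is, because the $J_k$ increase.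

If $e=\{p\}$, we are done. Type $b_c$ is impossible: the elements of $Q_c$ have levels $\tau$ and $t$, both larger than $\tau-1$. If $e$ is of type $a_l$, then $e=\{(l,u,q),(l+1,u,q)\}$ with $l\le j\le\tau-1$, so both levels are at most $\tau$. If $j=l$, the other element is $(l+1,u,q)$, and $J_{(i+1)-(l+1)}=J_{i-l}\in u$. If $j=l+1$, the other element is $(l,u,q)$, and $J_{(i+1)-l}\supseteq J_{i-(l+1)}\in u$.

(b) Let $d=(1,h,q)\in F_h\setminus K'$. If $d\in K$, then $d\in S^+\subseteq J_{i+1}^+$. Otherwise Lemma \ref{lem:test} applies to the one-point class $d$: its second coordinate is the principal ultrafilter $h$, we have $1\le\tau$, and $h\in J_i=J_{(i+1)-1}$. So $d$ is $(i+1)$-good.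

(c) Let $d=(1,h,q)\in F_h\cap J_i^+$ and suppose $d\notin K$. By \eqref{eq:KJ}, $d\notin K'$. So $d$ is $i$-good, that is, $h\in J_{i-1}\subseteq J_i$, contrary to assumption. Admissibility follows, since $S\subseteq J_i\subseteq S\cup Y$.
\end{proof}

The restriction $i\le\tau$ in (a) is essential for the argument: at the next step the closure of the set could contain points of private level $\tau$, and with them points of type $b_c$, which lie in the closure of $\mathrm{Lev}_t$ and whose neighborhoods meet $G_{h,t}$ for every $h\in H$.

\begin{lemma}\label{lem:apart}
$R(J_t)\cap R'(J'_{\tau+1})=\emptyset$.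
\end{lemma}

\begin{proof}
\emph{$\overline{J_t}\cap\overline{J'_{\tau+1}}=\emptyset$.} Suppose $e$ lies in both sets. Then $e\notin G$ by \eqref{eq:disj}, and $e\notin K\cup K'$ by \eqref{eq:KJ}. By Lemma \ref{lem:test} there are $p=(j,u,q)$ and $p'=(j',u',q)$ in $e$ with
\[
j,j'\le\tau,\qquad J_{t-j}\in u,\qquad J'_{\tau+1-j'}\in u' .
\]
By \eqref{eq:disj} these two sets are disjoint, so $u\ne u'$. Hence $p\ne p'$, and $e$ is nontrivial and not of type $a_l$. So $e=Q_c\times\{q\}$ for some $c$, and $j,j'\in\{\tau,t\}$. Since $p$ is $t$-good, $j\le t-1$. If $\tau=t$, this is a contradiction. If $\tau=t-1$, then $j,j'\le\tau$ gives $j=j'=\tau$; but $(\tau,c,q)$ is the only element of $e$ of level $\tau$, so $p=p'$, a contradiction.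

\emph{$(F_h\setminus K')\cap\overline{J'_{\tau+1}}=\emptyset$ for $h\in J_t$.} Let $d=(1,h,q)$ be a common point. Then $d\notin K'$, and $d\notin K$ by \eqref{eq:KJ}. So $d$ is $(\tau+1)$-good$\,'$, that is, $h\in J'_\tau$, contradicting \eqref{eq:disj}. In the same way, a common point $(1,h,q)$ of $F_h\setminus K$ and $\overline{J_t}$ with $h\in J'_{\tau+1}$ lies outside $K\cup K'$ and is $t$-good, so $h\in J_{t-1}$, contradicting \eqref{eq:disj}.

Finally, $F_h\cap F_{h'}=\emptyset$ for $h\in J_t$, $h'\in J'_{\tau+1}$, since $h\ne h'$ by \eqref{eq:disj}.
\end{proof}

The choice of the lengths $t$ and $\tau+1$ enters here. If $n$ is odd, only the longer chain can have points of type $b_c$ in its closure outside $K\cup K'$. If $n$ is even, both can, but for different $c$; this is why for even $n$ the passage to the top level needs a separate index $b_c$ for each $c$, and why level $t$ is not private.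

\begin{proposition}\label{prop:Sn}
$X$ is an $S(n)$-space.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:growth}(c) and Lemma \ref{lem:sep}(a), the sets $U(J_1),\dots,U(J_t)$ are open neighborhoods of $y$. For $i<t$ we have $i\le\tau$, so $R(J_i)\subseteq J_{i+1}^+$ by Lemma \ref{lem:growth}(a),(b), and $\overline{U(J_i)}\subseteq U(J_{i+1})$ by Lemma \ref{lem:sep}(c). So they form a $t$-chain at $y$. In the same way $U'(J'_1),\dots,U'(J'_{\tau+1})$ is a $(\tau+1)$-chain at $y'$, as $i<\tau+1$ again means $i\le\tau$. By Lemmas \ref{lem:apart} and \ref{lem:sep}(d), $\overline{U(J_t)}\cap\overline{U'(J'_{\tau+1})}=\emptyset$. Since $t+(\tau+1)=n$, Lemma \ref{lem:chains}(a) shows that $y$ and $y'$ are $S(n)$-separated.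
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
The case $n=2$ of the first statement is Theorem \ref{thm:n2}. For $n\ge3$ the space $X$ of this section is non-compact, has $(P_n)$ by Proposition \ref{prop:Pn}, and is $S(n)$ by Proposition \ref{prop:Sn}. The second statement is Proposition \ref{prop:PnFC} together with the implications $S(n)FC\Rightarrow S(n)CFC\Rightarrow S(n)FFC$.
\end{proof}

\section{Partitioning the MAD family: proof of Lemma \ref{lem:mad}}\label{sec:mad}

Let $\mathcal N$ be an infinite MAD family on $\omega$; by Zorn's lemma, any partition of $\omega$ into infinitely many infinite sets extends to one. Let $\mathcal I(\mathcal N)$ be the ideal generated by $\mathcal N$ and the finite sets, and let $\mathcal I^+$ be the collection of all $A\subseteq\omega$ not in $\mathcal I(\mathcal N)$. We shall split $\mathcal N$ in two again and again, passing each time to a smaller set of $\mathcal I^+$ on which both halves still hit every set of $\mathcal I^+$. Step 2 then produces a single set that serves for all the splittings.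

\medskip
\noindent\textbf{Step 1.} \emph{$A\in\mathcal I^+$ iff $A$ hits infinitely many $N\in\mathcal N$.} If $A$ hits only $N_1,\dots,N_k$, then $A\setminus(N_1\cup\dots\cup N_k)$ hits no member of $\mathcal N$, so it is finite by maximality, and $A\in\mathcal I(\mathcal N)$. Conversely, if $A\setminus(N_1\cup\dots\cup N_k)$ is finite, then by almost disjointness $A$ hits no members other than $N_1,\dots,N_k$.

\medskip
\noindent\textbf{Step 2.} \emph{If $A_0\supseteq A_1\supseteq\cdots$ are in $\mathcal I^+$, there is $B\in\mathcal I^+$ with $B\subseteq A_0$ and $B\setminus A_k$ finite for all $k$.} Let $\mathcal H$ be the set of all $N\in\mathcal N$ that hit every $A_k$. Suppose $\mathcal H$ is finite. Then the sets $A_k\setminus\bigcup\mathcal H$ decrease and belong to $\mathcal I^+$, so they are infinite, and there is an infinite $B'\subseteq A_0\setminus\bigcup\mathcal H$ with $B'\setminus A_k$ finite for all $k$. By maximality $B'$ hits some $N\in\mathcal N$. This $N$ hits all $A_k$, so $N\in\mathcal H$, contradicting $B'\cap\bigcup\mathcal H=\emptyset$. So there are distinct $N_0,N_1,\dots$ in $\mathcal H$. Choose distinct elements $b_{l,k}\in A_k\cap N_l$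 for $l\le k$, and let $B$ be the set of all of them. An element $b_{l,k'}$ with $k'\ge k$ lies in $A_k$, so $B\setminus A_k$ is finite. Since $B$ hits every $N_l$, we have $B\in\mathcal I^+$ by Step 1.

\medskip
\noindent\textbf{Step 3.} For $T\in\mathcal I^+$ call $\mathcal B\subseteq\mathcal N$ \emph{$T$-full} if every $A\in\mathcal I^+$ with $A\subseteq T$ hits a member of $\mathcal B$. \emph{If $\mathcal B$ is $T$-full, there are $T'\in\mathcal I^+$, $T'\subseteq T$, and a partition $\mathcal B=\mathcal B^0\sqcup\mathcal B^1$ into two $T'$-full families.}

Fix an injection $N\mapsto x_N$ of $\mathcal B$ into $\{0,1\}^\omega$, and put $\mathcal B_{k,\varepsilon}=\{N\in\mathcal B:x_N(k)=\varepsilon\}$. Suppose the claim fails, and put $T_0=T$. Given $T_k\subseteq T$ in $\mathcal I^+$, the families $\mathcal B_{k,0},\mathcal B_{k,1}$ are not both $T_k$-full. So there are $\varepsilon_k\in\{0,1\}$ and $T_{k+1}\subseteq T_k$ in $\mathcal I^+$ such that $T_{k+1}$ hits no member of $\mathcal B_{k,1-\varepsilon_k}$. Apply Step 2 to $(T_k)$ to get $B\in\mathcal I^+$ with $B\subseteq T$ and $B\setminus T_k$ finite for all $k$. If $B$ hits $N\in\mathcal B$,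 then every $T_{k+1}$ hits $N$, so $x_N(k)=\varepsilon_k$ for all $k$. Hence $B$ hits at most one member of $\mathcal B$. Removing this member (if there is one) from $B$ we obtain a subset of $T$ in $\mathcal I^+$ that hits no member of $\mathcal B$, a contradiction.

\medskip
\noindent\textbf{Step 4.} The family $\mathcal B_0=\mathcal N$ is $T_0$-full for $T_0=\omega$. Iterating Step 3, we get $T_0\supseteq T_1\supseteq\cdots$ in $\mathcal I^+$ and partitions $\mathcal B_k=\mathcal C_k\sqcup\mathcal B_{k+1}$ such that $\mathcal C_k$ and $\mathcal B_{k+1}$ are both $T_{k+1}$-full. Let $T\in\mathcal I^+$ be obtained from Step 2 for $(T_k)$. If $A\subseteq T$ is in $\mathcal I^+$, then $A\setminus T_{k+1}$ is finite, so $A\cap T_{k+1}\in\mathcal I^+$, and $A$ hits a member of $\mathcal C_k$. If $A$ hit only finitely many members of $\mathcal C_k$, then removing them from $A$ would give a subset of $T$ in $\mathcal I^+$ hitting no member of $\mathcal C_k$, which was just excluded. So $A$ hits infinitely many members of each $\mathcal C_k$.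

Let $\mathcal M=\{N\cap T:N\in\mathcal N,\ N\text{ hits }T\}$. This is a MAD family on the countably infinite set $T$, infinite by Step 1, and distinct $N$ give distinct sets $N\cap T$. A set $A\subseteq T$ belongs to the ideal generated by $\mathcal M$ and the finite sets iff $A\in\mathcal I(\mathcal N)$, because members of $\mathcal N$ that do not hit $T$ cover only finitely many points of $A$ each. For $k\ge1$ let $\mathcal M_k$ consist of the sets $N\cap T\in\mathcal M$ with $N\in\mathcal C_k$, and let $\mathcal M_0$ be the rest of $\mathcal M$; it contains all $N\cap T\in\mathcal M$ with $N\in\mathcal C_0$. As $A\subseteq T$ hits $N$ iff it hits $N\cap T$, every $A\subseteq T$ outside the ideal hits infinitely many members of every $\mathcal M_k$. Transferring everything from $T$ to $\omega$ by a bijection completes the proof of Lemma \ref{lem:mad}. \qed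

\begin{thebibliography}{1}
\bibitem{Osipov}
Alexander V. Osipov, \emph{Some properties of minimal $S(\alpha)$ and $S(\alpha)FC$ spaces}, arXiv:1112.5261 (2011).
\end{thebibliography}

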